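\title{The cone over the Fermat cubic surface does not have finite $F$-representation type}

\begin{abstract}
We show that for every perfect field $k$ of characteristic $p\neq 3$ the ring $k[x,y,z,w]/(x^3+y^3+z^3+w^3)$ does not have finite $F$-representation type. Finite $F$-representation type of a section ring bounds the ranks of the indecomposable summands of the Frobenius direct images of line bundles, and we show that on the Fermat cubic surface these ranks are unbounded. For odd $p$ we transport the direct images, along a conic bundle, to an elliptic curve, where a slope argument applies; this works for every del Pezzo surface of degree at most $4$. For $p=2$ we attach to a summand a vector space with four subspaces and an operator whose Jordan blocks double in size under Frobenius direct image.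
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $R$ be a Noetherian ring of prime characteristic $p$. For $e\in\mathbb N$ and $q=p^e$, let $F^e_*R$ be the abelian group $R$ with the $R$-module structure $r\cdot x=r^qx$. The ring $R$ is \emph{$F$-finite} if $F_*R$ is a finitely generated module; this holds for finitely generated algebras over a perfect field, where the monomials with exponents less than $p$ in the algebra generators generate $F_*R$.

\begin{definition}
An $F$-finite ring $R$ has \emph{finite $F$-representation type} (FFRT) if there are finitely many finitely generated $R$-modules $M_1,\dots,M_s$ such that for every $e\in\mathbb N$ the module $F^e_*R$ is isomorphic to a finite direct sum of copies of $M_1,\dots,M_s$.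
\end{definition}

If $R$ is a domain of dimension $d$, finitely generated over a perfect field, then $F^e_*R$ has rank $q^d$. FFRT asks that this growth come from multiplicities alone, with no new building blocks appearing as $e$ grows.

\begin{example}\label{ex:quadric}
Let $k$ be perfect and $S=k[x,y]$. Every element of $S$ is uniquely a sum $\sum g_{ij}^q\,x^iy^j$ with $0\le i,j<q$, so $F^e_*S$ is free and the single module $S$ suffices. Let $R=k[x^2,xy,y^2]$ be the even part of $S$ and $S_{\mathrm{odd}}$ the odd part. The monomial $x^{i+qa}y^{j+qb}$ lies in $R$ if and only if $i+j+q(a+b)$ is even. Hence $F^e_*R=\bigoplus_{i,j}\{g^qx^iy^j: g\in S_{ij}\}$, where $S_{ij}$ is $R$ or $S_{\mathrm{odd}}$ for odd $q$, and $S_{ij}$ is $S=R\oplus S_{\mathrm{odd}}$ or $0$ for even $q$. So $R$ has FFRT, with the two modules $R$ and $S_{\mathrm{odd}}$.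
\end{example}

Not every ring is so well behaved: the homogeneous coordinate ring of a smooth plane cubic curve does not have FFRT (Example~\ref{ex:elliptic}). Del Pezzo surfaces are a natural test. Recall that a del Pezzo surface is a smooth projective surface $X$ with $-K_X$ ample, and that its degree is $d=K_X^2$. The following is known. If $d\ge6$, then $X$ is toric, and its homogeneous coordinate rings are direct summands of polynomial rings and hence have FFRT. The homogeneous coordinate rings of del Pezzo surfaces of degree $5$ also have FFRT. For $d\le4$ it was not known whether the homogeneous coordinate rings have FFRT. The problem that we solve comes from Mallory \cite{Mallory}.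

\medskip
\noindent\textbf{Problem.} For each perfect field $k$ of characteristic $p\ne3$, decide whether $k[x,y,z,w]/(x^3+y^3+z^3+w^3)$, the homogeneous coordinate ring of the Fermat cubic surface, a del Pezzo surface of degree $3$, has FFRT. If the answer depends on $p$ and $k$, describe how.
\medskip

The case $p=3$ is excluded because the polynomial is then $(x+y+z+w)^3$. The cubic surface arises from the surfaces of degree $\ge5$ by blowing up a few more points, so one might expect FFRT to persist, at least for some $p$. It does not.

\begin{theorem}\label{thm:main}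
Let $k$ be a perfect field of characteristic $p\ne3$. Then $k[x,y,z,w]/(x^3+y^3+z^3+w^3)$ does not have FFRT.
\end{theorem}

Thus the answer depends neither on $p$ nor on $k$. The proof does depend on the parity of $p$, and it goes through two theorems over an algebraically closed field $k$. For a smooth projective variety $X$ over $k$ with an ample line bundle $\mathcal L$, let $R(X,\mathcal L)=\bigoplus_{n\ge0}H^0(X,\mathcal L^n)$ be the section ring, let $F$ be the absolute Frobenius morphism of $X$, and let $Q=\mathbb P^1\times\mathbb P^1$. A \emph{bundle} is a locally free coherent sheaf.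

\begin{theorem}\label{thm:odd}
Let $k$ be algebraically closed of odd characteristic $p$. Let $X$ be a smooth projective surface with $-K_X$ ample, and let $\sigma\colon X\to Q$ be the blow-up of $n\ge4$ distinct points $p_1,\dots,p_n$ such that the first coordinates $\lambda_1,\dots,\lambda_4$ of $p_1,\dots,p_4$ are pairwise distinct. Then $R(X,\omega_X^{-1})$ does not have FFRT. More precisely, for every $e\ge1$ any decomposition of $F^e_*\bigl(\omega_X^{-(q+1)/2}\bigr)$ into indecomposable bundles contains one of rank $\ge q/6$.
\end{theorem}

\begin{theorem}\label{thm:two}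
Let $k$ be algebraically closed of characteristic $2$. Let $X\to Q$ be the blow-up of finitely many distinct points, among them the four points $(\lambda,\lambda^2)$, $\lambda\in\mathbb F_4$. Let $\mathcal L$ be any ample line bundle on $X$. Then $R(X,\mathcal L)$ does not have FFRT.
\end{theorem}

Both proofs start from the same principle: if $R(X,\mathcal L)$ has FFRT, then the indecomposable summands of the bundles $F^e_*(\mathcal L^i)$ have bounded rank (Section~\ref{sec:ranks}). To contradict this, one looks for an additive functor that does not increase ranks and sends the Frobenius direct images to objects whose summands can be seen to be large.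

For odd $p$ the target is the category of bundles on an elliptic curve $C$. There $F^e_*$ multiplies ranks by $q$ but preserves degrees, and this forces large summands (Section~\ref{sec:elliptic}). The curve $C$ comes from the conic bundle $X\to Q\to\mathbb P^1$: it is the double cover of $\mathbb P^1$ branched at $\lambda_1,\dots,\lambda_4$ (Section~\ref{sec:odd}). The blow-up of $Q$ in $n$ points has $K_X^2=8-n$, so four points are available exactly when the degree is at most $4$, and Theorem~\ref{thm:odd} covers all such del Pezzo surfaces (Section~\ref{sec:delpezzo}). For $p=2$ the target is linear algebra: a vector space with four subspaces, one for each of the four points, and an operator that plays the role of their cross-ratio. Frobenius direct image extracts a square root of this operator, and in characteristic $2$ this doubles the size of its Jordan blocks (Section~\ref{sec:two}). Section~\ref{sec:fermat} identifies the Fermat cubic as a blow-up of $Q$ and deduces Theorem~\ref{thm:main}.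

\subsection*{Frobenius on varieties}
Throughout, $q=p^e$. On a scheme of characteristic $p$, the morphism $F$ is the identity on points and the $p$-th power map on functions, and it commutes with every morphism of schemes. For a smooth projective variety $X$ of dimension $d$ over a perfect field $k$ and a coherent sheaf $G$ on $X$ we use the following standard facts.
\begin{itemize}
\item[(F1)] $F$ is finite and flat. The functor $F^e_*$ is exact, and it takes a bundle of rank $r$ to a bundle of rank $rq^d$.
\item[(F2)] For a line bundle $L$ we have $F^{e*}L=L^q$, so the projection formula reads $(F^e_*G)\otimes L=F^e_*(G\otimes L^q)$.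
\item[(F3)] $H^i(X,F^e_*G)$ is the group $H^i(X,G)$ with $c\in k$ acting as $c^q$. Since $k$ is perfect, the two spaces have the same dimension.
\item[(F4)] For a morphism $\varphi\colon X\to X'$ we have $R^i\varphi_*F^e_*G=F^e_*R^i\varphi_*G$.
\end{itemize}

\section{FFRT bounds the ranks of summands}\label{sec:ranks}

\subsection{Passing to the algebraic closure}

\begin{lemma}\label{lem:basechange}
Let $k$ be perfect and let $R$ be a finitely generated $k$-algebra with FFRT. Then $R'=R\otimes_k\bar k$ has FFRT.
\end{lemma}

\begin{proof}
Consider the map $(F^e_*R)\otimes_k\bar k\to F^e_*R'$, $x\otimes c\mapsto x\otimes c^q$. It is well defined, because for $a\in k$ both $(a\cdot x)\otimes c=a^qx\otimes c$ and $x\otimes ac$ go to $a^qx\otimes c^q$. It is $R'$-linear, because $(r\otimes d)\cdot(x\otimes c)=r^qx\otimes dc$ goes to $(r\otimes d)^q(x\otimes c^q)$. Let $(x_\alpha)$ be a $k$-basis of $R$. Since $k=k^q$, it is also a $k$-basis of $F^e_*R$. On each $x_\alpha\otimes\bar k$ the map is $c\mapsto c^q$, which is bijective. So $F^e_*R'\cong(F^e_*R)\otimes_k\bar k$, and if $M_1,\dots,M_s$ witness FFRT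 for $R$, then the modules $M_j\otimes_k\bar k$ do so for $R'$.
\end{proof}

From now on $k$ is algebraically closed unless we say otherwise.

\subsection{Local endomorphism rings}
For a ring $\Lambda$, not necessarily commutative, $\operatorname{rad}\Lambda$ is the intersection of the annihilators of the simple left modules, and $\Lambda$ is \emph{local} if $\Lambda/\operatorname{rad}\Lambda$ is a division ring; then $\operatorname{rad}\Lambda$ is the set of nonunits. If $\Lambda\neq0$ is a finite-dimensional $k$-algebra, then $\operatorname{rad}\Lambda$ is nilpotent, $\Lambda/\operatorname{rad}\Lambda$ is a product of matrix algebras over $k$, and idempotents lift from $\Lambda/\operatorname{rad}\Lambda$ to $\Lambda$. So if $0$ and $1$ are the only idempotents of $\Lambda$, then $\Lambda/\operatorname{rad}\Lambda=k$ and $\Lambda$ is local.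

On a projective variety a direct summand of a bundle is a bundle, every bundle is a finite direct sum of indecomposable ones by induction on the rank, and an indecomposable bundle has a local endomorphism ring by the previous paragraph. The only form of the Krull--Schmidt theorem that we need is the following.

\begin{lemma}\label{lem:exchange}
In an abelian category, let $N$ be an object with local endomorphism ring. If $N$ is a direct summand of $M_1\oplus\dots\oplus M_s$, then $N$ is isomorphic to a direct summand of some $M_j$.
\end{lemma}

\begin{proof}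
The inclusion and the projection have components $\iota_j\colon N\to M_j$ and $\rho_j\colon M_j\to N$ with $\sum_j\rho_j\iota_j=1$. The nonunits form an ideal, so some $\rho_j\iota_j$ is an automorphism, and then $\iota_j$ is a split monomorphism.
\end{proof}

For a graded ring the module $F^e_*R$ decomposes into graded pieces, and graded modules define sheaves. The difficulty is that the modules $M_j$ and the isomorphisms in the definition of FFRT need not respect any grading. We compare the two decompositions after completion, and for this we must know that a graded indecomposable module stays indecomposable.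

\begin{lemma}\label{lem:graded}
Let $R=\bigoplus_{n\ge0}R_n$ be a finitely generated graded $k$-algebra with $R_0=k$, let $\mathfrak m=R_{>0}$, and let $\widehat{\ \ }$ denote $\mathfrak m$-adic completion. If $N\neq0$ is a finitely generated graded $R$-module that is indecomposable as a graded module, then $\operatorname{End}_{\widehat R}(\widehat N)$ is local.
\end{lemma}

\begin{proof}
The ring $\Lambda=\operatorname{End}_R(N)=\bigoplus_n\Lambda_n$ is a finitely generated graded $R$-module, where $\Lambda_n$ consists of the maps that raise degrees by $n$. The algebra $\Lambda_0$ is finite-dimensional and has no idempotents but $0$ and $1$, so $\Lambda_0/\operatorname{rad}\Lambda_0=k$. Put $J=\operatorname{rad}\Lambda_0\oplus\bigoplus_{n\ne0}\Lambda_n$.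

\emph{$J$ is a two-sided ideal.} The only point to check is that $ab\in\operatorname{rad}\Lambda_0$ for $a\in\Lambda_n$, $b\in\Lambda_{-n}$, $n\ne0$. Otherwise $u=ab$ is a unit of $\Lambda_0$. Then $\epsilon=bu^{-1}a\in\Lambda_0$ satisfies $\epsilon^2=\epsilon$ and $a\epsilon b=u\ne0$, so $\epsilon=1$. From $ab=u$ and $bu^{-1}a=1$ we see that $a$ and $b$ are both surjective. One of them has positive degree, and such a map misses the nonzero component of $N$ of lowest degree. This is a contradiction. Thus $J$ is an ideal, and $\Lambda/J=k$.

\emph{$\bar\Lambda=\Lambda/\mathfrak m\Lambda$ is local.} This is a finite-dimensional graded algebra, nonzero by Nakayama's lemma. The image $\bar J$ of $J$ is an ideal spanned by nilpotent elements: images of homogeneous elements of nonzero degree are nilpotent because $\bar\Lambda$ lives in finitely many degrees, and elements of $\operatorname{rad}\Lambda_0$ are nilpotent. Let $M$ be a simple $\bar\Lambda$-module. By Burnside's theorem $\bar\Lambda\to\operatorname{End}_k(M)$ is onto, so the image of $\bar J$ is a two-sided ideal of a matrix algebra, hence zero or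 everything. It is spanned by nilpotent matrices, so it consists of matrices of trace $0$ and is not everything. Therefore $\bar JM=0$ for all simple $M$, that is, $\bar J\subset\operatorname{rad}\bar\Lambda$. Now $\bar\Lambda/\operatorname{rad}\bar\Lambda$ is a nonzero quotient of $\Lambda/J=k$, so it equals $k$.

\emph{Completion.} Since $\widehat R$ is flat over $R$ and $N$ is finitely presented, $\operatorname{End}_{\widehat R}(\widehat N)=\widehat\Lambda$. A simple $\widehat\Lambda$-module $M$ is finitely generated over the local ring $\widehat R$, so the submodule $\mathfrak mM$ is proper by Nakayama's lemma, hence zero. Thus $\mathfrak m\widehat\Lambda\subset\operatorname{rad}\widehat\Lambda$, and from $\widehat\Lambda/\mathfrak m\widehat\Lambda=\bar\Lambda$ we get $\widehat\Lambda/\operatorname{rad}\widehat\Lambda=k$.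
\end{proof}

\subsection{Section rings}
Let $X$ be a smooth projective variety of positive dimension with an ample line bundle $\mathcal L$, and let $R=R(X,\mathcal L)$. Then $R$ is a finitely generated $k$-algebra with $R_0=k$, and $X=\operatorname{Proj}R$. For $h\in R_n$ with $n>0$ the open set $X_h$ where $h\neq0$ is affine, these sets cover $X$, and $H^0(X_h,\mathcal L^i)$ consists of the fractions $r/h^l$ with $r\in R_{i+ln}$. A graded module $N$ defines a quasi-coherent sheaf $\widetilde N$ with $\widetilde N(X_h)=(N_h)_0$. The functor $N\mapsto\widetilde N$ is exact, and the shifted module $R(i)$ goes to $\mathcal L^i$.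

For $i\in\mathbb Z$ let $M^{(e)}_i=\bigoplus_lR_{i+lq}$, with $R_{i+lq}$ placed in degree $l$ and $r\cdot x=r^qx$. This is a graded $R$-module. Sorting degrees by their residue modulo $q$ gives $F^e_*R=\bigoplus_{i=0}^{q-1}M_i^{(e)}$, and $M^{(e)}_{i+q}$ is $M^{(e)}_i$ with shifted grading. So every $M_i^{(e)}$ is, as an ungraded module, a direct summand of $F^e_*R$, and it is finitely generated. For $h\in R_n$ the group $((M^{(e)}_i)_h)_0$ consists of the fractions $r/h^{lq}$ with $r\in R_{i+lnq}$; this is $H^0(X_h,\mathcal L^i)$, with functions acting through their $q$-th powers. Hence the sheaf of $M_i^{(e)}$ is $F^e_*(\mathcal L^i)$.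

\begin{proposition}\label{prop:ranks}
If $R(X,\mathcal L)$ has FFRT, then there is an integer $r_0$ such that for all $e\ge0$ and $i\in\mathbb Z$ every indecomposable direct summand of the bundle $F^e_*(\mathcal L^i)$ has rank at most $r_0$.
\end{proposition}

\begin{proof}
For an $R$-module $M$ let $\operatorname{gen}(M)=\dim_kM/\mathfrak mM$; this number does not change under completion and does not increase on passing to a direct summand. Let $r_0=\max_j\operatorname{gen}(M_j)$, where $M_1,\dots,M_s$ witness FFRT. Write $M^{(e)}_i=\bigoplus_lN_l$ with finitely many graded indecomposable modules $N_l\neq0$; this is possible by induction on $\operatorname{gen}$. Then $\widehat N_l$ is a direct summand of the completion of $F^e_*R$, which is a direct sum of copies of the $\widehat M_j$. By Lemmas~\ref{lem:graded} and~\ref{lem:exchange}, $\widehat N_l$ is a direct summand of some $\widehat M_j$, so $\operatorname{gen}(N_l)\le r_0$. By the graded Nakayama lemma $N_l$ is generated by $\operatorname{gen}(N_l)$ homogeneous elements, so $\widetilde N_l$ is a quotient of a sum of at most $r_0$ line bundles and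 has rank at most $r_0$. Finally, an indecomposable summand of $F^e_*(\mathcal L^i)=\bigoplus_l\widetilde N_l$ is a summand of some $\widetilde N_l$ by Lemma~\ref{lem:exchange}.
\end{proof}

\section{The Fermat cubic as a blow-up of $\mathbb P^1\times\mathbb P^1$}\label{sec:fermat}

Let $p\ne3$ and $X=\{x^3+y^3+z^3+w^3=0\}\subset\mathbb P^3$. The partial derivatives $3x^2,\dots,3w^2$ have no common zero, so $X$ is smooth. Two skew lines on $X$ give a map to $Q$: send a point to the pair of planes that join it to the two lines. We compute this map.

\begin{proposition}\label{prop:fermat}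
$X$ is the blow-up of $Q$ at the five points $(\infty,\infty)$ and $(\lambda,-\lambda^2)$ with $\lambda(\lambda^3+1)=0$. Their first coordinates are pairwise distinct. For $p=2$ they are the points $(\lambda,\lambda^2)$ with $\lambda\in\mathbb P^1(\mathbb F_4)$.
\end{proposition}

\begin{proof}
Let $\omega\in k$ be a primitive cube root of $1$, and put $a=\omega x+\omega^2y$, $b=\omega^2x+\omega y$. The substitution has determinant $\omega^2-\omega\ne0$. From $\omega+\omega^2=-1$ we get $a+b=-(x+y)$ and $ab=x^2-xy+y^2$, so $x^3+y^3=-ab(a+b)$. Define $c,d$ from $z,w$ by the same formulas. Then $X$ is given by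
\[
a^2b+ab^2+c^2d+cd^2=0,
\]
and it contains the skew lines $\{a=c=0\}$ and $\{b=d=0\}$.

Let $((s_0:s_1),(u_0:u_1))$ be coordinates on $Q$, with $s=s_0/s_1$ and $u=u_0/u_1$. The blow-up $B$ of $\mathbb P^3$ along the two lines is the subvariety $\{as_1=cs_0,\ du_1=bu_0\}$ of $\mathbb P^3\times Q$. It is a $\mathbb P^1$-bundle over $Q$, with fiber coordinates $(\tau_1:\tau_2)$ given by $(a,c)=\tau_1(s_0,s_1)$ and $(d,b)=\tau_2(u_0,u_1)$. The exceptional divisors are $\{\tau_1=0\}$ and $\{\tau_2=0\}$. The equation of $X$ pulls back to $\tau_1\tau_2(\tau_1G_1+\tau_2G_2)$, where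
\[
G_1=s_0^2u_1+s_1^2u_0,\qquad G_2=s_0u_1^2+s_1u_0^2 .
\]

We find the common zeros of $G_1$ and $G_2$. If $s_1=0$, then $G_1=0$ means $u_1=0$, and then $G_2=0$; this is the point $(\infty,\infty)$. In the coordinates $s'=1/s$, $u'=1/u$ the two forms become $u'+s'^2$ and $s'+u'^2$, which are local parameters at this point. If $s_1\ne0$, then $u_1\neq0$, because $u_1=0$ gives $G_1=s_1^2u_0\ne0$. The forms become $s^2+u$ and $s+u^2$, and their common zeros are the points $(\lambda,-\lambda^2)$ with $\lambda+\lambda^4=0$. As $p\neq3$, this equation has four distinct roots. The Jacobian determinant of $(s^2+u,\,s+u^2)$ is $4su-1$, with value $-4\lambda^3-1$ at such a point; this is $-1$ for $\lambda=0$ and $3$ for $\lambda^3=-1$. So $G_1,G_2$ are local parameters at each of the five common zeros.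

Let $X_0=\{\tau_1G_1+\tau_2G_2=0\}\subset B$. Away from the five points, $X_0\to Q$ is an isomorphism. Near one of them, $X_0$ is the closure of the graph of $(G_2:-G_1)$ for local parameters $G_1,G_2$, which is the blow-up of the point. So $X_0$ is the blow-up of $Q$ at the five points, and it is integral. It meets $\{\tau_1=0\}$ and $\{\tau_2=0\}$ only over the curves $\{G_2=0\}$ and $\{G_1=0\}$, and off these two divisors it agrees with the preimage of $X$. Hence $X_0$ is the strict transform of $X$, that is, the blow-up of $X$ along the two lines. The lines are Cartier divisors on the smooth surface $X$, so $X_0\cong X$. For $p=2$ the equation $\lambda+\lambda^4=0$ defines $\mathbb F_4$, and $-\lambda^2=\lambda^2$.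
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Theorems~\ref{thm:odd} and~\ref{thm:two}]
By Lemma~\ref{lem:basechange} we may assume that $k$ is algebraically closed. By adjunction $\omega_X=\mathcal O_X(3-4)$, so $\omega_X^{-1}=\mathcal O_X(1)$ is the hyperplane bundle, which is ample. Since $H^1(\mathbb P^3,\mathcal O(n))=0$ for all $n$, the restriction maps $H^0(\mathbb P^3,\mathcal O(n))\to H^0(X,\mathcal O_X(n))$ are onto, so $R(X,\omega_X^{-1})=k[x,y,z,w]/(x^3+y^3+z^3+w^3)$. By Proposition~\ref{prop:fermat}, Theorem~\ref{thm:odd} applies if $p$ is odd and Theorem~\ref{thm:two} applies if $p=2$.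
\end{proof}

\section{The model case: an elliptic curve}\label{sec:elliptic}

Let $C$ be a smooth projective curve. The \emph{slope} of a nonzero bundle $S$ is $\mu(S)=\deg S/\operatorname{rank}S$. A subsheaf of a bundle on $C$ is again a bundle. The bundle $S$ is \emph{semistable} if $\mu(S')\le\mu(S)$ for every nonzero subsheaf $S'$; then every nonzero quotient bundle of $S$ has slope $\ge\mu(S)$. The slopes of the subsheaves of any $S\neq0$ attain a maximum. A subsheaf $S_1$ of maximal slope, and of maximal rank among those, is called the \emph{maximal destabilizing subbundle}. It is semistable, $\mu(S_1)\ge\mu(S)$, the quotient $S/S_1$ is a bundle, and every nonzero subsheaf of $S/S_1$ has slope less than $\mu(S_1)$, since otherwise its preimage in $S$ would have slope $\ge\mu(S_1)$ and larger rank. In particular $\operatorname{Hom}(S_1,S/S_1)=0$, because the image of a nonzero map would have slope both $\ge\mu(S_1)$ and $<\mu(S_1)$.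

Genus $1$ enters in two ways: the canonical bundle $\Omega_C$ is trivial, which gives the next lemma, and Riemann--Roch reads $\chi=\deg$.

\begin{lemma}\label{lem:semistable}
If $S$ is a semistable bundle on an elliptic curve $C$, then $F^{e*}S$ is semistable for all $e$.
\end{lemma}

\begin{proof}
It suffices to treat $e=1$. The bundle $F^*S=\mathcal O_C\otimes_{F,\mathcal O_C}S$ carries the connection $\nabla(g\otimes v)=(1\otimes v)\,dg$, which is well defined because $d(a^p)=0$. Suppose that $F^*S$ is not semistable and let $S_1\subsetneq F^*S$ be the maximal destabilizing subbundle, so $\mu(S_1)>\mu(F^*S)$. By the Leibniz rule the composite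
\[
S_1\xrightarrow{\ \nabla\ }F^*S\otimes\Omega_C\longrightarrow(F^*S/S_1)\otimes\Omega_C\cong F^*S/S_1
\]
is $\mathcal O_C$-linear, so it vanishes. Thus $S_1$ is stable under $\nabla$.

We check that $S_1$ descends (this is Cartier descent). Let $S'\subset S$ be the subsheaf of sections $v$ with $1\otimes v\in S_1$. Let $t$ be a uniformizer at a closed point. The local ring is free over its subring of $p$-th powers with basis $1,t,\dots,t^{p-1}$, so a germ of $F^*S$ is uniquely $\sum_{i<p}t^i\otimes v_i$, and $\nabla$ acts through $\partial=d/dt$ on the first factor. Let such a germ lie in $S_1$ and let $j$ be the largest index with $v_j\ne0$. Applying $\partial^j$ gives $j!\,(1\otimes v_j)\in S_1$, so $v_j\in S'$ as $j<p$. Subtracting $t^j\otimes v_j$ and repeating shows that all $v_i$ lie in $S'$. Hence $S_1=F^*S'$. Since $F^*$ preserves ranks and multiplies degrees by $p$, we get $\mu(S')=\mu(S_1)/p>\mu(F^*S)/p=\mu(S)$, which contradicts the semistability of $S$.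
\end{proof}

\begin{proposition}\label{prop:elliptic}
Let $\mathcal W$ be a bundle of positive degree on an elliptic curve $C$, and suppose that every nonzero subsheaf of $\mathcal W$ has slope at most $M$. Then in any decomposition $F^e_*\mathcal W=\bigoplus_lZ_l$ some $Z_l$ has rank at least $q/M$.
\end{proposition}

\begin{proof}
By (F3) and Riemann--Roch, $\deg F^e_*\mathcal W=\chi(F^e_*\mathcal W)=\chi(\mathcal W)=\deg\mathcal W>0$. So some $Z=Z_l$ has degree $\ge1$; let $r\ge1$ be its rank. The maximal destabilizing subbundle $S$ of $Z$ is semistable with $\mu(S)\ge1/r$. By adjunction, the inclusion $S\subset F^e_*\mathcal W$ corresponds to a nonzero map $F^{e*}S\to\mathcal W$. By Lemma~\ref{lem:semistable}, $F^{e*}S$ is semistable, of slope $q\mu(S)\ge q/r$. The image is a quotient of $F^{e*}S$ and a subsheaf of $\mathcal W$, so its slope is at least $q/r$ and at most $M$.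
\end{proof}

\begin{example}\label{ex:elliptic}
Let $L$ be a line bundle of degree $d>0$ on $C$. Its subsheaves have degree at most $d$, so $F^e_*L$ has an indecomposable summand of rank $\ge q/d$. For $d=1$ the bundle $F^e_*L$, of rank $q$ and degree $1$, is itself indecomposable. For a smooth plane cubic and $L=\mathcal O_C(1)$ we get summands of rank $\ge q/3$, so by Proposition~\ref{prop:ranks} the ring $R(C,\mathcal O_C(1))$ does not have FFRT. On $\mathbb P^1$, by contrast, every bundle is a sum of line bundles.
\end{example}

\section{Odd characteristic}\label{sec:odd}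

Let $X$, $\sigma$, $p_j$, $\lambda_j$ be as in Theorem~\ref{thm:odd}. Let $E_j$ be the exceptional curve over $p_j$, let $\operatorname{pr}\colon Q\to\mathbb P^1$ be the first projection, and let $\pi=\operatorname{pr}\circ\sigma$. Let $H$ be the class of $\sigma^*\mathcal O_Q(1,1)$, so that $-K_X=2H-\sum_jE_j$. Fix $e\ge1$ and write $q=2m-1$, so $m=(q+1)/2\ge2$. The bundle to be studied is
\[
N_e=F^e_*\mathcal O_X(-mK_X).
\]
After an automorphism of the first factor, $\lambda_1,\dots,\lambda_4\ne\infty$. Let $s$ be the affine coordinate, $K=k(s)$, and $t=\prod_{j\le4}(s-\lambda_j)$, which is a uniformizer at each of $\lambda_1,\dots,\lambda_4$. For $G$ on $\mathbb P^1$ we write $G_\eta$ for the generic stalk.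

We use two facts about the blow-up of a point with maximal ideal $\mathfrak m$ and exceptional curve $E$ on a smooth surface. For $b\ge0$ we have $\sigma_*\mathcal O(-bE)=\mathfrak m^b$, and $\sigma_*\mathcal O(bE)=\mathcal O$ because a function that is regular off a closed point of a normal surface is regular.

\subsection{Two direct images on the line}
The natural way to reduce to a curve is to push forward along $\pi$. Put
\[
D^-=-H+\sum_{j>4}E_j,\qquad D^+=D^-+E_1+E_2+E_3+E_4,
\]
and for a bundle $N$ on $X$ put $\mathcal G^\pm(N)=\pi_*(N(D^\pm))$. These sheaves are torsion-free, hence bundles on $\mathbb P^1$. We have $\mathcal G^-(N)\subset\mathcal G^+(N)$, with equality away from $\lambda_1,\dots,\lambda_4$; write $\mathcal G(N)_\eta$ for the common generic stalk. The twist by $-H$ is chosen because $-mK_X$ has degree $q+1$ on the fibers of $\pi$, and twisting $N_e$ by $-H$ subtracts $q$, leaving degree $1$. This has two consequences: the direct images do not increase ranks, and they come from a fixed bundle of rank $2$.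

\begin{lemma}\label{lem:rank}
If $Z$ is a direct summand of $N_e$, then $\operatorname{rank}\mathcal G^+(Z)\le\operatorname{rank}Z$.
\end{lemma}

\begin{proof}
The generic fiber of $\pi$ is $\mathbb P^1_K$. Write the restriction of $Z(D^+)$ to it as $\bigoplus_l\mathcal O(c_l)$, with $\operatorname{rank}Z$ terms. Let $f_2$ be the class of $\sigma^*\mathcal O_Q(0,1)$, which has degree $1$ on $\mathbb P^1_K$. By (F2) and (F4), $\pi_*(N_e(D^+-f_2))=F^e_*\pi_*\mathcal O_X(-mK_X+qD^+-qf_2)$. The line bundle on the right has degree $2m-q-q=1-q<0$ on the generic fiber, so the generic stalk vanishes. Hence $H^0(\mathbb P^1_K,\bigoplus_l\mathcal O(c_l-1))=0$, and all $c_l\le0$. So $\operatorname{rank}\mathcal G^+(Z)=h^0(\bigoplus_l\mathcal O(c_l))$ is the number of $l$ with $c_l=0$.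
\end{proof}

Let $\mathcal V=\operatorname{pr}_*\mathcal O_Q(1,1)\cong\mathcal O(1)^{2}$ and $\mathcal V^-=\operatorname{pr}_*\bigl(\mathcal O_Q(1,1)\otimes\mathfrak m_{p_1}^m\cdots\mathfrak m_{p_4}^m\bigr)\subset\mathcal V$. For $j\le4$ let $O=\mathcal O_{\mathbb P^1,\lambda_j}$. Choose a basis $x_0,x_1$ of the sections of $\mathcal O(1)$ on the second factor such that $x_1$ vanishes at the second coordinate of $p_j$, and let $v_0,v_1$ be a corresponding $O$-basis of the stalk $\mathcal V_{\lambda_j}$.

\begin{lemma}\label{lem:lattices}
We have $\mathcal G^+(N_e)=F^e_*\mathcal V$ and $\mathcal G^-(N_e)=F^e_*\mathcal V^-$, compatibly with the inclusions. The sheaves $\mathcal V^-$ and $\mathcal V$ agree away from $\lambda_1,\dots,\lambda_4$, and at $\lambda_j$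
\[
\mathcal V_{\lambda_j}=Ov_0\oplus Ov_1,\qquad\mathcal V^-_{\lambda_j}=t^mOv_0\oplus t^{m-1}Ov_1 .
\]
\end{lemma}

\begin{proof}
By (F2) and (F4), $\mathcal G^\pm(N_e)=F^e_*\pi_*\mathcal O_X(-mK_X+qD^\pm)$. Since $2m-q=1$ and $q-m=m-1$,
\[
-mK_X+qD^+=H+(m-1)\sum_jE_j,\qquad -mK_X+qD^-=H+(m-1)\sum_{j>4}E_j-m\sum_{j\le4}E_j .
\]
Applying $\sigma_*$ and then $\operatorname{pr}_*$ gives $\mathcal V$ and $\mathcal V^-$. Among $p_1,\dots,p_4$ only $p_j$ lies over $\lambda_j$, because $\lambda_1,\dots,\lambda_4$ are distinct. Put $u=x_1/x_0$, so that $\mathfrak m_{p_j}=(t,u)$. Near $p_j$ the section $Av_0+Bv_1$ with $A,B\in O$ is the function $A+Bu$. The leading forms of $A$ and $Bu$ are multiples of $t^{\operatorname{ord}A}$ and $t^{\operatorname{ord}B}u$, which cannot cancel, so the order of $A+Bu$ at $p_j$ is $\min(\operatorname{ord}A,\operatorname{ord}B+1)$. It is at least $m$ if and only if $A\in t^mO$ and $B\in t^{m-1}O$.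
\end{proof}

Each of $\mathcal G^+(N_e)$ and $\mathcal G^-(N_e)$ is a sum of line bundles and says nothing about ranks. The information lies in their relative position. Multiplication by $t$ on $F^e_*\mathcal V$ is multiplication by $t^q$ on $\mathcal V$, and $\mathcal V^-$ is obtained from $\mathcal V$ with exponents $m$ and $m-1$, about $q/2$. So $\mathcal G^-(N_e)$ behaves like ``$t^{1/2}\,\mathcal G^+(N_e)$'', and this suggests adjoining a square root of $t$.

\subsection{The double cover}
Let $\delta\colon C\to\mathbb P^1$ be the smooth projective curve with function field $K'=K(y)$, $y^2=t$. For a closed point $\lambda\in\mathbb P^1$ with local ring $O$, the stalk $O'=(\delta_*\mathcal O_C)_\lambda$ is as follows.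
\begin{itemize}
\item If $\lambda=\lambda_j$ with $j\le4$, then $O'=O\oplus Oy$. Indeed this ring is local with maximal ideal $(t,y)=(y)$, hence a discrete valuation ring with uniformizer $y$. Let $c_j$ be the point of $C$ over $\lambda_j$.
\item Otherwise $O'=O\oplus O\tilde y$, where $\tilde y=y$ for $\lambda\ne\infty$ and $\tilde y=y/s^2$ for $\lambda=\infty$. Indeed $\tilde y^2$ is a unit of $O$ (at $\infty$ it is $\prod_{j\le4}(1-\lambda_j/s)$), so this ring is \'etale over $O$ as $p$ is odd, hence regular.
\end{itemize}
The cover is tamely ramified at four points, so $2g(C)-2=-4+4=0$ and $C$ is an elliptic curve. This is where four points are needed: two branch points give genus $0$, and a double cover of $\mathbb P^1$ in odd characteristic cannot have three.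

For a finite-dimensional $K$-vector space $M$ consider the $K'$-linear map
\[
\Phi\colon K'\otimes_KF^e_*M\longrightarrow F^e_*(K'\otimes_KM),\qquad c\otimes v\longmapsto c^qv .
\]
It is an isomorphism. Indeed $K'\otimes_KM=M\oplus yM$ and $y^q=t^{m-1}y$, so $\Phi$ is onto, and both sides have $K'$-dimension $q\dim_KM$ because $[K:K^q]=[K':K'^q]=q$. At a branch point $\Phi$ does not match the obvious lattices, and the smallest case shows how to correct this.

\begin{example}\label{ex:q3}
Let $q=3$, $m=2$, $M=K$, and work at $c_j$. The $O$-module $F_*O$ has basis $1,t,t^2$, and the $O'$-module $F_*O'$ has basis $1,y,y^2$, with $y$ acting as $y^3$. The map $\Phi$ sends $1\otimes1$, $1\otimes t$, $1\otimes t^2$ to $1$, $y^2$, $y^4$, and $y^4$ is the result of $y$ acting on the basis element $y$. So $O'\otimes F_*O$ has colength $1$ in $F_*O'$, and the missing generator is $\Phi(y^{-1}\otimes t^2)=y^{-3}y^4=y$. On the other hand, $F_*(t^2O)$ has basis $t^2,t^3,t^4$, and $\Phi$ sends $y^{-1}\otimes t^2$, $y^{-1}\otimes t^3$, $y^{-1}\otimes t^4$ to $y,y^3,y^5\in O'$. Therefore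
\[
\Phi\bigl(O'\otimes F_*O+y^{-1}O'\otimes F_*(t^2O)\bigr)=F_*O'.
\]
The Frobenius direct image on $C$ is recovered from the pair of lattices $F_*(t^mO)\subset F_*O$ on the line.
\end{example}

The example dictates the definition. For a bundle $N$ on $X$ put
\[
\Theta(N)=\delta^*\mathcal G^+(N)+\delta^*\mathcal G^-(N)\otimes\mathcal O_C(c_1+\dots+c_4)\ \subset\ K'\otimes_K\mathcal G(N)_\eta ,
\]
a sum of subsheaves of a constant sheaf on $C$. It is coherent and torsion-free, so it is a bundle, of the same rank as $\mathcal G^+(N)$, and $\Theta(N\oplus N')=\Theta(N)\oplus\Theta(N')$.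

Let $\mathcal W\subset K'\otimes_K\mathcal V_\eta$ be the bundle of rank $2$ on $C$ that equals $\delta^*\mathcal V$ off $c_1,\dots,c_4$ and has stalk $O'v_0\oplus y^{-1}O'v_1$ at $c_j$. It does not depend on $e$.

\begin{proposition}\label{prop:theta}
The map $\Phi$ for $M=\mathcal V_\eta$ induces an isomorphism $\Theta(N_e)\cong F^e_*\mathcal W$.
\end{proposition}

\begin{proof}
Since $\delta$ is finite, it suffices to compare the stalks of the direct images under $\delta$ at each closed point $\lambda$, as subgroups of $K'\otimes_K\mathcal V_\eta$. We use Lemma~\ref{lem:lattices}.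

Let $\lambda\notin\{\lambda_1,\dots,\lambda_4\}$ and $\Lambda=\mathcal V_\lambda$. The stalk for $\Theta(N_e)$ is $O'\otimes F^e_*\Lambda=1\otimes\Lambda+\tilde y\otimes\Lambda$, and its image is $\Lambda+\tilde y^q\Lambda$. Since $\tilde y^q=(\tilde y^2)^{m-1}\tilde y$ and $\tilde y^2$ is a unit of $O$, the image is $\Lambda+\tilde y\Lambda=O'\Lambda$, which is the stalk for $\mathcal W$.

Let $\lambda=\lambda_j$, $\Lambda=\mathcal V_\lambda$, $\Lambda^-=\mathcal V^-_\lambda$. The stalk for $\Theta(N_e)$ is $O'\otimes F^e_*\Lambda+y^{-1}O'\otimes F^e_*\Lambda^-$. Since $O'=O+Oy$ and $y^{-1}O'=Oy^{-1}+O$, its image is $\Lambda+y^q\Lambda+y^{-q}\Lambda^-+\Lambda^-$, and $\Lambda^-\subset\Lambda$. We have $y^q=t^{m-1}y$, $\;y^{-q}t^m=y^{2m-q}=y$ and $y^{-q}t^{m-1}=y^{-1}$. So the image is $P_0v_0\oplus P_1v_1$ with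
\[
P_0=O+t^{m-1}yO+yO=O+yO=O',\qquad P_1=O+t^{m-1}yO+y^{-1}O=O+y^{-1}O=y^{-1}O',
\]
where we used $t^{m-1}y=t^my^{-1}$. This is the stalk of $\mathcal W$ at $c_j$.
\end{proof}

\subsection{Proof of Theorem~\ref{thm:odd}}
The bundle $\mathcal W$ contains $\delta^*\mathcal V\cong(\delta^*\mathcal O(1))^2$, of degree $4$, with colength $1$ at each $c_j$. So $\deg\mathcal W=8$. Every nonzero subsheaf of $\mathcal W$ has slope at most $6$. In rank $2$ the degree is at most $8$, so the slope is at most $4$. For a subsheaf $L$ of rank $1$, the inclusions $L(-\sum_jc_j)\subset\mathcal W(-\sum_jc_j)\subset(\delta^*\mathcal O(1))^2$ give a nonzero map from $L(-\sum_jc_j)$ to a line bundle of degree $2$, so $\deg L-4\le2$.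

Let $N_e=\bigoplus_lZ_l$ be any decomposition. Then $F^e_*\mathcal W\cong\bigoplus_l\Theta(Z_l)$ by Proposition~\ref{prop:theta}. By Proposition~\ref{prop:elliptic} some $\Theta(Z_l)$ has rank $\ge q/6$, and then $\operatorname{rank}Z_l\ge q/6$ by Lemma~\ref{lem:rank}. This is the rank statement. If $R(X,\omega_X^{-1})$ had FFRT, Proposition~\ref{prop:ranks} with $\mathcal L=\omega_X^{-1}$ and $i=m$ would give $q/6\le r_0$ for all $e\geq1$, which is absurd. \qed

\begin{remark}\label{rem:hyp}
The ampleness of $-K_X$ is used only in the last sentence, to apply Proposition~\ref{prop:ranks}. That $p$ is odd is used for $m=(q+1)/2$ to be an integer and for $\delta$ to be \'etale away from $\lambda_1,\dots,\lambda_4$; for $p=2$ the cover $y^2=t$ is inseparable. The points $p_j$ with $j>4$ play no role, since $E_j$ occurs with the nonnegative coefficient $m-1$ in both divisors of Lemma~\ref{lem:lattices}.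
\end{remark}

\section{Characteristic two}\label{sec:two}

Let $p=2$ and let $\sigma\colon X\to Q$ be as in Theorem~\ref{thm:two}. By Proposition~\ref{prop:ranks} with $i=0$ it suffices to show that the indecomposable summands of the bundles $F^e_*\mathcal O_X$ have unbounded rank; the bundle $\mathcal L$ plays no further role. We again compare direct images of twists by exceptional curves, now on $Q$. A summand $V$ of $F^e_*\mathcal O_X$ is easy to describe after $\sigma_*$, where it becomes a sum of line bundles, and near each exceptional curve, where it is recorded by one subspace. For most summands these data form a vector space with four subspaces, on which the effect of $F_*$ can be computed.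

\subsection{Four points and four pencils}
Let $s,u$ be the affine coordinates on the two factors of $Q$. Write $\mathbb F_4=\{\lambda_1,\dots,\lambda_4\}$, $p_i=(\lambda_i,\lambda_i^2)$, and let $E_i$ be the exceptional curve over $p_i$, for $i\le4$. There may be further blown-up points. Let $f_1,f_2$ be the classes of $\sigma^*\mathcal O_Q(1,0)$ and $\sigma^*\mathcal O_Q(0,1)$, and $H=f_1+f_2$. Let $U=H^0(Q,\mathcal O(1,1))$, the span of $1,s,u,su$. For $i\le4$ define $\varepsilon_i\colon U\to k$ by $\varepsilon_i(h)=h(p_i)$, and let $h_i=(s-\lambda_i)(u-\lambda_i^2)$, the element of $U$ that vanishes doubly at $p_i$. Since nonzero elements of $\mathbb F_4$ have cube $1$,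
\begin{equation}\label{eq:eps}
\varepsilon_i(h_i)=0,\qquad\varepsilon_i(h_j)=(\lambda_i-\lambda_j)(\lambda_i^2-\lambda_j^2)=(\lambda_i-\lambda_j)^3=1\quad(i\ne j).
\end{equation}
The matrix $(\varepsilon_i(h_j))$ is $J-I$, where $J$ is the $4\times4$ matrix with all entries $1$, and $(J-I)^2=4J-2J+I=I$. So $h_1,\dots,h_4$ is a basis of $U$.

\begin{lemma}\label{lem:pencils}
Each of the classes $f_1$, $f_2$, $g_{12}=H-E_1-E_2$, $g_{34}=H-E_3-E_4$ is the class of $\varphi^*\mathcal O(1)$ for a morphism $\varphi\colon X\to\mathbb P^1$ with general fiber $\mathbb P^1$. For each of these four morphisms, $\varphi_*\mathcal O_X$ has rank $1$ and $R^1\varphi_*\mathcal O_X=0$.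
\end{lemma}

\begin{proof}
For $f_1,f_2$ take the two projections composed with $\sigma$; a general fiber avoids the blown-up points. For $g_{12}$ consider the curves $\Gamma=\{s=\lambda_1\}\cup\{u=\lambda_2^2\}$ and $\Gamma'=\{s=\lambda_2\}\cup\{u=\lambda_1^2\}$ of type $(1,1)$. The points $p_1,p_2$ differ in both coordinates. So $\Gamma$ and $\Gamma'$ pass through $p_1$ and $p_2$, are smooth there, and meet exactly in these two points, transversally. The effective divisors $\sigma^*\Gamma-E_1-E_2$ and $\sigma^*\Gamma'-E_1-E_2$ are therefore disjoint: they meet $E_1$ and $E_2$ in different points, and no other point of $Q$ lies on both curves. They define $\varphi$. The equations of $\Gamma,\Gamma'$ span the $2$-dimensional space $\ker\varepsilon_1\cap\ker\varepsilon_2$. A reducible curve of type $(1,1)$ through $p_1,p_2$ has one of the points on each component, so it is $\Gamma$ or $\Gamma'$. An irreducible curve of type $(1,1)$ is the graph of an automorphism of $\mathbb P^1$. Every point of $Q$ other than $p_1,p_2$ lies on exactly one member of the pencil, so the general member avoids the other blown-up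 points, and the general fiber of $\varphi$ is $\mathbb P^1$. The argument used only that the two points differ in both coordinates, so it applies to $p_3,p_4$ and $g_{34}$.

Each $\varphi$ is flat, and $h^0(\mathcal O_D)=1$ for a general fiber $D$, so $\varphi_*\mathcal O_X$ has rank $1$ by semicontinuity. Let $D$ be any fiber, as a divisor. Then $D$ is nef, $D^2=0$, and $K_X\cdot D=-2$ by adjunction on a general fiber. So $(K_X+D)\cdot D<0$, the class $K_X+D$ is not effective, and $H^2(X,\mathcal O_X(-D))\cong H^0(X,\mathcal O_X(K_X+D))^\vee=0$ by Serre duality. Also $H^1(X,\mathcal O_X)=H^1(Q,\mathcal O_Q)=0$. The sequence $0\to\mathcal O_X(-D)\to\mathcal O_X\to\mathcal O_D\to0$ gives $H^1(D,\mathcal O_D)=0$. The fibers are curves, so $R^1\varphi_*\mathcal O_X$ commutes with base change, and it vanishes by Nakayama's lemma.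
\end{proof}

\subsection{Good bundles}

\begin{definition}
A bundle $V$ on $X$ is \emph{good} if it is a direct summand of $F^e_*\mathcal O_X$ for some $e\ge0$ and $\varphi_*V=0$ for the four morphisms $\varphi$ of Lemma~\ref{lem:pencils}.
\end{definition}

Direct summands of good bundles are good. By (F4), $F_*V$ is good if $V$ is. By (F4) and Lemma~\ref{lem:pencils}, $R^1\varphi_*F^e_*\mathcal O_X=0$, so a good bundle also has $R^1\varphi_*V=0$. If ranks are bounded, good bundles exist by a count: the rank of $F^e_*\mathcal O_X$ is $q^2$, while each pencil sees only rank $q$.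

\begin{lemma}\label{lem:exist}
Suppose that for all $e$ every indecomposable summand of $F^e_*\mathcal O_X$ has rank at most $r_0$. Then there is a nonzero good bundle.
\end{lemma}

\begin{proof}
Take $q>4r_0$ and write $F^e_*\mathcal O_X=\bigoplus_lZ_l$ with $Z_l$ indecomposable. For each $\varphi$ we have $\sum_l\operatorname{rank}\varphi_*Z_l=\operatorname{rank}F^e_*\varphi_*\mathcal O_X=q$. The sheaves $\varphi_*Z_l$ are torsion-free, so at most $q$ of them are nonzero. Hence at most $4q$ of the $Z_l$ fail to be good, and their total rank is at most $4r_0q<q^2$.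
\end{proof}

\subsection{The four subspaces of a good bundle}
Let $V$ be a good bundle, a summand of $F^e_*\mathcal O_X$. Put
\[
Y=Y(V)=H^0(X,V(H)),\qquad K_i=K_i(V)=H^0(X,V(H-E_i))\subset Y\quad(i\le4),
\]
and $W=\sigma_*(V(H))=(\sigma_*V)(1,1)$. The pencils $f_1,f_2$ determine $W$, and the pencils $g_{12},g_{34}$ will constrain the $K_i$.

\begin{lemma}\label{lem:W}
$W=Y\otimes\mathcal O_Q$ and $\dim Y=\operatorname{rank}V$.
\end{lemma}

\begin{proof}
Write $F^e_*\mathcal O_{\mathbb P^1}=\bigoplus_l\mathcal O(c_l)$, with $q$ terms. By (F2) and (F3), $h^1=0$, the twist by $\mathcal O(-1)$ has $h^0=h^0(\mathcal O(-q))=0$, and $h^0=1$. So $F^e_*\mathcal O_{\mathbb P^1}=\mathcal O\oplus\mathcal O(-1)^{q-1}$. For $k$-algebras $A,A'$ the map $x\otimes x'\mapsto x\otimes x'$ is an isomorphism $F^e_*A\otimes_kF^e_*A'\to F^e_*(A\otimes_kA')$, as $k$ is perfect. Hence $F^e_*\mathcal O_Q$ is a direct sum of copies of $\mathcal O$, $\mathcal O(-1,0)$, $\mathcal O(0,-1)$, $\mathcal O(-1,-1)$. The sheaf $\sigma_*V$ is a direct summand of $\sigma_*F^e_*\mathcal O_X=F^e_*\mathcal O_Q$. By Lemma~\ref{lem:exchange} its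 indecomposable summands are among these four line bundles. The direct images of $\sigma_*V$ under both projections vanish. This excludes $\mathcal O$ and $\mathcal O(-1,0)$, which have nonzero direct image under the first projection, and $\mathcal O(0,-1)$, which has nonzero direct image under the second. So $W$ is a trivial bundle, of the same rank as $V$ because $\sigma$ is birational, and $H^0(Q,W)=Y$.
\end{proof}

For $i\le4$ and $n\geq0$ let $W^{(i)}_n=\sigma_*(V(H-nE_i))\subset W$; it equals $W$ away from $p_i$. Computing $K_i(F_*V)$ will require $W_2^{(i)}$, since twisting $F_*V$ by $-E_i$ twists $V$ by $-2E_i$. So we must show that $W^{(i)}_2$ is determined by the subspace $K_i$. This follows from the structure of $V$ along $E_i$.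

\begin{lemma}\label{lem:local}
Let $i\le 4$, $\mathcal O=\mathcal O_{Q,p_i}$ and $\mathfrak m=\mathfrak m_{p_i}$. As submodules of $Y\otimes\mathcal O$, the stalks at $p_i$ are
\[
W^{(i)}_1=K_i\otimes\mathcal O+Y\otimes\mathfrak m,\qquad W^{(i)}_2=K_i\otimes\mathfrak m+Y\otimes\mathfrak m^2 .
\]
\end{lemma}

\begin{proof}
Write $E=E_i\cong\mathbb P^1$ and $W_n=W_n^{(i)}$; recall that $\mathcal O_X(E)|_E=\mathcal O(-1)$.

\emph{Step 1: the restriction to $E$.} By (F1) and (F2), $(F^e_*\mathcal O_X)|_E=F^e_*\bigl(\mathcal O_X/\mathcal O_X(-qE)\bigr)$. The filtration by the ideals $\mathcal O_X(-jE)$ gives a filtration with quotients $G_j=F^e_*\mathcal O_{\mathbb P^1}(j)$, $0\le j\le q-1$. We have $H^1(G_j)=H^1(\mathcal O(j))=0$ and $H^0(G_j(-1))=H^0(\mathcal O(j-q))=0$. Both vanishing properties pass to extensions and to direct summands, so $V|_E$ is a sum of line bundles $\mathcal O(c)$ with $-1\le c\le0$. The line bundle $\mathcal O_X(H)$ is trivial near $E$. So, with $V'=V(H)$, we have $V'|_E\cong V_0|_E$ for $V_0=\mathcal O_X^\alpha\oplus\mathcal O_X(E)^\beta$ and suitable $\alpha,\beta\geq0$.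

\emph{Step 2: infinitesimal neighborhoods.} Let $\mathcal H=\mathcal Hom(V_0,V')$. For $n\ge1$, tensor $0\to\mathcal O_E(-nE)\to\mathcal O_{(n+1)E}\to\mathcal O_{nE}\to0$ with $\mathcal H$. A map $V_0|_{nE}\to V'|_{nE}$ lifts to $(n+1)E$ if $H^1(E,\mathcal H|_E\otimes\mathcal O(n))=0$. The bundle $\mathcal H|_E$ is a sum of line bundles of degrees in $\{-1,0,1\}$, so this group is a sum of groups $H^1(\mathbb P^1,\mathcal O(d))$ with $d\ge n-1\ge0$, and it vanishes. So the isomorphism of Step~1 lifts to a compatible system of maps $V_0|_{nE}\to V'|_{nE}$, which are isomorphisms by Nakayama's lemma.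

\emph{Step 3: direct images.} The theorem on formal functions says that for a coherent sheaf $G$ on $X$ the $\mathfrak m$-adic completion of $(\sigma_*G)_{p_i}$ is $\varprojlim_nH^0(X,G/\mathfrak m^nG)$. Here $\mathfrak m^n\mathcal O_X=\mathcal O_X(-nE)$, so $G/\mathfrak m^nG=G|_{nE}$ for a bundle $G$. Twisting the isomorphisms of Step~2 by $\mathcal O_X(-jE)$ identifies the completions of $W_2\subset W_1\subset W$ with those of $\sigma_*V_0(-2E)\subset\sigma_*V_0(-E)\subset\sigma_*V_0$, that is, of
\[
(\mathfrak m^2)^{\oplus\alpha}\oplus\mathfrak m^{\oplus\beta}\ \subset\ \mathfrak m^{\oplus\alpha}\oplus\mathcal O^{\oplus\beta}\ \subset\ \mathcal O^{\oplus\alpha}\oplus\mathcal O^{\oplus\beta},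
\]
by the formulas for $\sigma_*\mathcal O(\pm bE)$ recalled in Section~\ref{sec:odd}. In this model $W_1\supset\mathfrak mW$ and $W_2=\mathfrak m^2W+\mathfrak mW_1$. Completion is faithfully flat, so both relations hold for the stalks at $p_i$.

\emph{Step 4: conclusion.} Since $\mathfrak mW\subset W_1\subset W=Y\otimes\mathcal O$, we have $W_1=K\otimes\mathcal O+Y\otimes\mathfrak m$ for the subspace $K=W_1/\mathfrak mW$ of $W/\mathfrak mW=Y$. An element $y\in Y=H^0(Q,W)$ lies in $K_i=H^0(Q,W_1)$ if and only if its germ at $p_i$ lies in $W_1$, that is, $y\in K$. So $K=K_i$, and $W_2=\mathfrak m^2W+\mathfrak mW_1=K_i\otimes\mathfrak m+Y\otimes\mathfrak m^2$.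
\end{proof}

\begin{lemma}\label{lem:sum}
$Y=K_1\oplus K_2=K_3\oplus K_4$.
\end{lemma}

\begin{proof}
Let $\varphi$ belong to $g_{12}$. Then $R^j\varphi_*(V(g_{12}))=(R^j\varphi_*V)(1)=0$ for all $j$, so $V(g_{12})$ has no cohomology on $X$. Let $W'=\sigma_*(V(g_{12}))\subset W$. We have $H^0(Q,W')=H^0(X,V(g_{12}))=0$, and the Leray spectral sequence gives $H^1(Q,W')\subset H^1(X,V(g_{12}))=0$. The sheaf $W'$ equals $W^{(i)}_1$ near $p_i$ for $i=1,2$ and equals $W$ elsewhere. By Lemma~\ref{lem:local}, $W/W'$ is the skyscraper sheaf with stalks $Y/K_1$ at $p_1$ and $Y/K_2$ at $p_2$. The cohomology sequence shows that the natural map $Y\to Y/K_1\oplus Y/K_2$ is bijective. Injectivity means $K_1\cap K_2=0$. Surjectivity gives, for each $y\in Y$, an element $y'\in K_2$ with $y-y'\in K_1$. So $Y=K_1\oplus K_2$. The argument with $g_{34}$, $p_3$, $p_4$ gives the second decomposition.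
\end{proof}

Line bundles show what this lemma records. For $I\subset\{1,2,3,4\}$ and $L=\mathcal O_X(-H+\sum_{i\in I}E_i)$, the same definitions give $Y=k$, and $K_i=Y$ for $i\in I$, $K_i=0$ for $i\notin I$. The degree of $L$ on a fiber of class $g_{12}$ is $-2+|I\cap\{1,2\}|$. It equals $-1$, the only degree without cohomology on $\mathbb P^1$, exactly when $Y=K_1\oplus K_2$.

Let $P_2$ be the projection of $Y$ onto $K_2$ along $K_1$, let $P_3$ be the projection onto $K_3$ along $K_4$, and define
\[
T=T_V=P_2P_3|_{K_2}\colon K_2\to K_2 .
\]
Let $\nu(V)$ be the largest size of a Jordan block of $T_V$, and $\nu(V)=0$ if $K_2(V)=0$. The spaces $Y$, $K_i$ and the operator $T$ are additive in $V$. Therefore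
\begin{equation}\label{eq:nu}
\nu(V\oplus V')=\max(\nu(V),\nu(V')),\qquad\nu(V)\le\dim Y(V)=\operatorname{rank}V .
\end{equation}

The operator $T$ generalizes the cross-ratio. Let $Y=k^2$ and let $K_1,\dots,K_4$ be the lines spanned by $(1,0)$, $(0,1)$, $(1,1)$, $(1,c)$ with $c\neq1$. From $(0,1)=\frac1{1-c}(1,1)-\frac1{1-c}(1,c)$ we get $T=\frac1{1-c}$, a cross-ratio of the four lines.

\subsection{Frobenius extracts a square root of $T$}
Let $V$ be good, with data $Y,K_i,P_2,P_3,T$, and write $\mathbf Y,\mathbf K_i,\mathbf P_2,\mathbf P_3,\mathbf T$ for the data of the good bundle $F_*V$. By (F2), (F3) and Lemma~\ref{lem:W},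
\[
\mathbf Y=H^0(X,V(2H))=H^0(Q,W(1,1))=Y\otimes U,\qquad\mathbf K_i=H^0(X,V(2H-2E_i))=H^0(Q,W_2^{(i)}(1,1)),
\]
where $c\in k$ acts as $c^2$. Since $c\mapsto c^2$ is an automorphism of $k$, the twisted and the untwisted structure have the same subspaces and the same linear operators, and the matrices of an operator in a fixed basis differ by applying this automorphism to the entries. So Jordan block sizes agree, and we compute with the untwisted structure.

\begin{lemma}\label{lem:KF}
$\mathbf K_i=K_i\otimes\ker\varepsilon_i+Y\otimes h_i$ for $i\le4$.
\end{lemma}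

\begin{proof}
By Lemma~\ref{lem:local}, $\mathbf K_i$ consists of the elements of $Y\otimes U$ whose image in $Y\otimes\mathcal O/\mathfrak m^2$ lies in $K_i\otimes\mathfrak m/\mathfrak m^2$. The map $U\to\mathcal O/\mathfrak m^2$ sends $1$, $s-\lambda_i$, $u-\lambda_i^2$ to a basis and $h_i$ to $0$. So it is onto with kernel $kh_i$, and the preimage of $\mathfrak m/\mathfrak m^2$ is $\ker\varepsilon_i$.
\end{proof}

We look for copies of $K_2$ inside $\mathbf K_2$ on which $\mathbf T$ can be followed. By \eqref{eq:eps}, the value of $\varepsilon_i$ on a sum of distinct $h_j$ is the number of indices $j\ne i$ in the sum, modulo $2$. In particular $\varepsilon_2$ vanishes on $h_3+h_4$ and on $h_1+h_3$. So the formulas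
\[
a(y)=y\otimes(h_3+h_4),\qquad b(y)=y\otimes(h_1+h_3)
\]
define linear maps $a,b\colon K_2\to\mathbf K_2$.

\begin{lemma}\label{lem:sqrt}
For $y\in K_2$ we have $\mathbf Ta(y)=b(y)$ and $\mathbf Tb(y)=a(Ty)$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:sum} for $F_*V$, we have $\mathbf Y=\mathbf K_1\oplus\mathbf K_2=\mathbf K_3\oplus\mathbf K_4$, so each projection is found by exhibiting a decomposition. We use Lemma~\ref{lem:KF} and $2=0$.

First, $a(y)=y\otimes h_3+y\otimes h_4$ with $y\otimes h_3\in\mathbf K_3$ and $y\otimes h_4\in\mathbf K_4$, so $\mathbf P_3a(y)=y\otimes h_3$. Next, $y\otimes h_3=y\otimes h_1+b(y)$ with $y\otimes h_1\in\mathbf K_1$ and $b(y)\in\mathbf K_2$. Hence $\mathbf Ta(y)=b(y)$.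

For the second formula let $y_3=P_3y\in K_3$, so $y-y_3\in K_4$. Then
\[
b(y)=y_3\otimes(h_1+h_3+h_4)+\bigl[(y-y_3)\otimes(h_1+h_3)+y_3\otimes h_4\bigr].
\]
The first term lies in $\mathbf K_3$ because $\varepsilon_3(h_1+h_3+h_4)=0$, and the bracket lies in $\mathbf K_4$ because $\varepsilon_4(h_1+h_3)=0$. So $\mathbf P_3b(y)=y_3\otimes(h_1+h_3+h_4)$. Now $Ty=P_2y_3$, so $y_3-Ty\in K_1$, and
\[
y_3\otimes(h_1+h_3+h_4)=\bigl[y_3\otimes h_1+(y_3-Ty)\otimes(h_3+h_4)\bigr]+a(Ty).
\]
The bracket lies in $\mathbf K_1$ because $\varepsilon_1(h_3+h_4)=0$, and $a(Ty)\in\mathbf K_2$. Hence $\mathbf Tb(y)=a(Ty)$.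
\end{proof}

Thus $\mathbf T^2a=aT$. Take an eigenvector, $Ty=\zeta y$. On the plane spanned by $a(y)$ and $b(y)$ the operator $\mathbf T$ has matrix $\left(\begin{smallmatrix}0&\zeta\\1&0\end{smallmatrix}\right)$. Its characteristic polynomial is $\tau^2-\zeta=(\tau-\xi)^2$, where $\xi^2=\zeta$, and it is not a scalar matrix. So a block of size $1$ produces a block of size $2$; in odd characteristic the same matrix would be diagonalizable for $\zeta\neq0$. The general case follows the same pattern.

\begin{proposition}\label{prop:double}
Let $V$ be good. Then $\nu(F_*V)\ge2\nu(V)$. If $V\neq0$, then $\nu(F^{e}_*V)\ge2^{e-1}$ for all $e\ge1$.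
\end{proposition}

\begin{proof}
For the first claim let $n=\nu(V)\ge1$. Choose an eigenvalue $\zeta$ of $T$ and $y\in K_2$ with $(T-\zeta)^ny=0$ and $y'=(T-\zeta)^{n-1}y\ne0$. Let $\xi^2=\zeta$. In characteristic $2$ we have $(\mathbf T-\xi)^2=\mathbf T^2-\zeta$, so Lemma~\ref{lem:sqrt} gives $(\mathbf T-\xi)^2a(x)=a((T-\zeta)x)$ for all $x\in K_2$. Hence $(\mathbf T-\xi)^{2n}a(y)=0$, while
\[
(\mathbf T-\xi)^{2n-1}a(y)=(\mathbf T-\xi)a(y')=y'\otimes\bigl(h_1+h_3-\xi(h_3+h_4)\bigr)\neq0,
\]
because the $h_j$ are linearly independent. So $\mathbf T$ has a Jordan block of size $\ge2n$. If $V\ne0$, then $Y\neq0$ by Lemma~\ref{lem:W}, so $\mathbf K_2\supset Y\otimes h_2$ is nonzero and $\nu(F_*V)\ge1$. The second claim follows by induction on $e$.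
\end{proof}

\subsection{Proof of Theorem~\ref{thm:two}}
Suppose that $R(X,\mathcal L)$ has FFRT, and let $r_0$ be as in Proposition~\ref{prop:ranks}. By Lemma~\ref{lem:exist} there is a good bundle $V\ne0$, a summand of some $F^{e_0}_*\mathcal O_X$. For $e\ge1$ write $F^e_*V=\bigoplus_lZ_l$ with $Z_l$ indecomposable. Each $Z_l$ is good, and it is an indecomposable summand of $F^{e_0+e}_*\mathcal O_X$, so its rank is at most $r_0$. By \eqref{eq:nu}, $\nu(F^e_*V)=\max_l\nu(Z_l)\le r_0$. For $2^{e-1}>r_0$ this contradicts Proposition~\ref{prop:double}. \qed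

\begin{remark}
Up to Lemma~\ref{lem:sum} we used only that $p_1,p_2$ differ in both coordinates, and that $p_3,p_4$ do. The special position of the four points enters through \eqref{eq:eps}, which makes the functionals $\varepsilon_i$ vanish where Lemma~\ref{lem:sqrt} needs it. That $p=2$ is used in Lemma~\ref{lem:KF}, where only $W^{(i)}_2$ and the space $U$ occur, in Lemma~\ref{lem:sqrt}, and in the identity $(\mathbf T-\xi)^2=\mathbf T^2-\zeta$.
\end{remark}

\section{Del Pezzo surfaces of degree at most four}\label{sec:delpezzo}

\begin{corollary}\label{cor:dp}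
Let $k$ be a perfect field of odd characteristic and let $X$ be a smooth del Pezzo surface over $k$ of degree $d\le4$. Then the anticanonical ring $R(X,\omega_X^{-1})$ does not have FFRT.
\end{corollary}

\begin{proof}
By flat base change $R(X,\omega_X^{-1})\otimes_k\bar k$ is the anticanonical ring of $X_{\bar k}$, so by Lemma~\ref{lem:basechange} we may assume that $k$ is algebraically closed. Then $X$ is the blow-up of $\mathbb P^2$ in $9-d\ge5$ distinct points \cite[Thm.~24.4]{Manin}. No three of them are collinear, since the strict transform of a line through three of them would have $-K_X$-degree $\le0$. The blow-up of $\mathbb P^2$ in two of the points is the blow-up of $Q$ in one point, with the strict transform of the line joining them as exceptional curve. The other $7-d$ points do not lie on that curve. So $X$ is the blow-up of $Q$ in $8-d\ge4$ distinct points. Their first coordinates are pairwise distinct, since the strict transform of a fiber of the first projection through two of them would have $-K_X$-degree $\le 2-2=0$. So Theorem~\ref{thm:odd} applies.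
\end{proof}

The corollary covers all smooth cubic surfaces in odd characteristic, also for $p=3$. Together with the positive results for $d\ge5$ recalled in Section~\ref{sec:intro}, it shows that over an algebraically closed field of odd characteristic the anticanonical ring of a del Pezzo surface of degree $d$ has FFRT if and only if $d\ge5$. In characteristic $2$ we make no claim about del Pezzo surfaces of degree $\le4$ other than those covered by Theorem~\ref{thm:two}.

\begin{thebibliography}{9}

\bibitem{Mallory}
Devlin Mallory, \emph{Finite $F$-representation type for homogeneous coordinate rings of non-Fano varieties}, arXiv:2207.08966 (2022).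

\bibitem{Manin}
Manin, \emph{Cubic Forms}.

\end{thebibliography}
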